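\title{The rearrangement number equals $\operatorname{non}(\mathcal{M})$}

\begin{abstract}
The rearrangement number $\mathfrak{rr}$ is the least size of a family of permutations of the natural numbers such that every conditionally convergent real series is rearranged, by some permutation in the family, into a series that does not converge to the original sum. We prove in ZFC that $\mathfrak{rr}=\operatorname{non}(\mathcal{M})$, the least size of a non-meager set of reals, and that the dual cardinal equals $\operatorname{cov}(\mathcal{M})$. The core of the proof is a finite estimate: for any linear order of the cube $\{0,1\}^K$, the number of coordinate sign functions that have a large partial sum along the order is bounded independently of $K$.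
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\omega=\{0,1,2,\dots\}$ and $\operatorname{Sym}(\omega)$ is the set of permutations of $\omega$. A real series $\sum_x a_x$, indexed by $x\in\omega$, is \emph{conditionally convergent} if it converges while $\sum_x|a_x|=\infty$. A permutation $p$ \emph{disrupts} such a series if the rearranged series $\sum_i a_{p(i)}$ does not converge to the same sum: it diverges, to $\pm\infty$ or by oscillation, or it converges to a different real number.

By Riemann's rearrangement theorem, every conditionally convergent series is disrupted by some permutation, built with the series in hand. How many permutations must be fixed \emph{in advance} so that, whatever series is presented later, one of them disrupts it? The \emph{rearrangement number} $\mathfrak{rr}$ is the least cardinality of a set $C\subseteq\operatorname{Sym}(\omega)$ such that every conditionally convergent real series is disrupted by some $p\in C$.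

Two simple observations bracket this cardinal. Countably many permutations do not suffice: a series whose nonzero terms are spread far enough apart has these terms kept in order, from some point on, by each of the given permutations (Section~\ref{sec:sparse}). On the other side, a given series is disrupted by comeager many permutations (Section~\ref{sec:upper}), so any non-meager set of permutations disrupts every series. Thus
\[
\aleph_0<\mathfrak{rr}\le\operatorname{non}(\mathcal{M}),
\]
where $\operatorname{non}(\mathcal{M})$ is the least cardinality of a non-meager subset of the real line. Under the continuum hypothesis both cardinals are therefore $\aleph_1$. In general there is a reason for doubt. A non-meager set must meet every comeager set, whereas a family witnessing $\mathfrak{rr}$ must meet only the comeager sets that come from series, and it is not evident that these special sets are as hard to meet as all of them. The question whether ZFC proves $\mathfrak{rr}=\operatorname{non}(\mathcal{M})$ is posed in \cite{BBBHHL}. The answer is yes.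

\begin{theorem}\label{thm:main}
ZFC proves $\mathfrak{rr}=\operatorname{non}(\mathcal{M})$.
\end{theorem}

The value does not change if one asks for more violent forms of disruption. A \emph{cluster point} of a real sequence is a limit, in $[-\infty,\infty]$, of one of its subsequences.

\begin{theorem}\label{thm:variants}
Let $R(p,a)$ be a relation between permutations $p$ and series $a$ such that, for conditionally convergent $a$,
\begin{enumerate}
\item[(i)] $R(p,a)$ implies that $p$ disrupts $a$;
\item[(ii)] $R(p,a)$ holds whenever every element of $[-\infty,\infty]$ is a cluster point of the partial sums of $\sum_i a_{p(i)}$.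
\end{enumerate}
Then the least size of a set $C\subseteq\operatorname{Sym}(\omega)$ such that every conditionally convergent $a$ has some $p\in C$ with $R(p,a)$ equals $\operatorname{non}(\mathcal{M})$. In particular this holds when $R(p,a)$ says that $\sum_i a_{p(i)}$ diverges, or that it diverges by oscillation, or that its partial sums have $\limsup=+\infty$ and $\liminf=-\infty$.
\end{theorem}

One can also exchange the roles of permutations and series. Let $\mathfrak{rr}^{\perp}$ be the least size of a set $\mathcal{A}$ of conditionally convergent real series such that no single permutation disrupts all members of $\mathcal{A}$, and let $\operatorname{cov}(\mathcal{M})$ be the least number of meager sets that cover the real line.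

\begin{theorem}\label{thm:dual}
ZFC proves $\mathfrak{rr}^{\perp}=\operatorname{cov}(\mathcal{M})$.
\end{theorem}

The work lies in the lower bound of Theorem~\ref{thm:main}: given fewer than $\operatorname{non}(\mathcal{M})$ permutations, we must find one series that survives all of them. Sparse series handle families of size less than the bounding number $\mathfrak{b}$. For larger families we build the series from finite blocks, each carrying one of many mutually orthogonal sign patterns. A permutation spoils only a bounded number of patterns on each block (Sections~\ref{sec:cube} and~\ref{sec:blocks}), and Bartoszy\'nski's characterization of $\operatorname{non}(\mathcal{M})$ lets us choose patterns that are eventually unspoiled for every permutation in the family (Sections~\ref{sec:slaloms} and~\ref{sec:main}). Section~\ref{sec:dual} runs the same constructions with the quantifiers reversed.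

\section{Category on permutations; the cardinals $\mathfrak{b}$ and $\mathfrak{d}$}\label{sec:prelim}

\subsection*{Positions.} In $\sum_i a_{p(i)}$ the term $a_x$ stands at position $p^{-1}(x)$. We write $x\prec_p x'$ if $p^{-1}(x)<p^{-1}(x')$, that is, if $a_x$ is added before $a_{x'}$. For the identity permutation, $\prec_{\mathrm{id}}$ is the natural order.

\subsection*{Category.} A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets and \emph{comeager} if its complement is meager; a countable intersection of dense open sets is comeager. We give $\operatorname{Sym}(\omega)$ the topology of pointwise convergence of $p$ and $p^{-1}$. Its basic open sets are $[\sigma]=\{p: p\supseteq\sigma\}$, where $\sigma$ is a finite partial injection from $\omega$ to $\omega$. Each $[\sigma]$ is nonempty, and each $\sigma$ extends to a finite injection with domain $\{0,\dots,m\}$ for any sufficiently large $m$.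

\begin{lemma}\label{lem:baire}
$\operatorname{Sym}(\omega)$ is homeomorphic to the Baire space $\omega^\omega$.
\end{lemma}

\begin{proof}
We code a permutation by a back-and-forth construction. Given $c\in\omega^\omega$, define finite injections $\emptyset=\sigma_0\subset\sigma_1\subset\cdots$. For even $k$, $\sigma_{k+1}$ sends the least element outside the domain of $\sigma_k$ to the $c(k)$-th element outside the range of $\sigma_k$ (counting from $0$). For odd $k$, $\sigma_{k+1}$ sends the $c(k)$-th element outside the domain of $\sigma_k$ to the least element outside the range of $\sigma_k$. Then $p_c=\bigcup_k\sigma_k$ is a permutation. Given a permutation $p\supseteq\sigma_k$, exactly one value of $c(k)$ gives $p\supseteq\sigma_{k+1}$. So $c\mapsto p_c$ is a bijection, and it maps the set of sequences that agree with $c$ below $k$ onto $[\sigma_k]$. The sets $[\sigma_k]$ form a neighborhood base at $p_c$, because every finite part of $p_c$ is contained in some $\sigma_k$.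
\end{proof}

The space $\omega^\omega$ is homeomorphic to the space of irrationals, by continued fractions. A set of irrationals is meager in the irrationals if and only if it is meager in $\mathbb{R}$, since the irrationals are dense, and $\mathbb{Q}$ is meager. So $\operatorname{non}(\mathcal{M})$ and $\operatorname{cov}(\mathcal{M})$ may be computed in $\operatorname{Sym}(\omega)$. We use this in the following form.
\begin{enumerate}
\item[(N)] Some set $C\subseteq\operatorname{Sym}(\omega)$ of size $\operatorname{non}(\mathcal{M})$ meets every comeager set.
\item[(C)] Fewer than $\operatorname{cov}(\mathcal{M})$ comeager subsets of $\operatorname{Sym}(\omega)$ have a common point.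
\end{enumerate}
For (N), take a non-meager $C$; it is not contained in the meager complement of a comeager set. For (C), the complements are too few to cover the space.

\subsection*{Eventual domination.} For $f,g\in\omega^\omega$ write $f\le^* g$ if $f(n)\le g(n)$ for all but finitely many $n$; thus $f\not\le^* g$ means that $g(n)<f(n)$ for infinitely many $n$. A family $B\subseteq\omega^\omega$ is \emph{unbounded} if no single $g$ satisfies $f\le^* g$ for all $f\in B$, and $D\subseteq\omega^\omega$ is \emph{dominating} if every $f\in\omega^\omega$ satisfies $f\le^* g$ for some $g\in D$. The least size of an unbounded family is $\mathfrak{b}$, and the least size of a dominating family is $\mathfrak{d}$. The cardinal $\mathfrak{b}$ is uncountable, since $f_0,f_1,\dots$ are all $\le^*$-below $n\mapsto\max_{j\le n}f_j(n)$.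

\section{A generic permutation disrupts}\label{sec:upper}

The upper bound $\mathfrak{rr}\le\operatorname{non}(\mathcal{M})$ is known. We include the proof, in a form strong enough for Theorems~\ref{thm:variants} and~\ref{thm:dual}. The point is that the usual greedy rearrangement can be started after any finite number of prescribed moves.

\begin{lemma}\label{lem:generic}
Let $\sum_x a_x$ be conditionally convergent. For comeager many $p\in\operatorname{Sym}(\omega)$, every element of $[-\infty,\infty]$ is a cluster point of the partial sums of $\sum_i a_{p(i)}$.
\end{lemma}

\begin{proof}
The terms $a_x$ tend to $0$. The positive terms have sum $+\infty$ and the negative terms have sum $-\infty$: if one of these sums were finite, convergence of the series would make the other finite as well, and the series would converge absolutely.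

For rational $q$, rational $\varepsilon>0$ and $n\in\omega$, let $U_{q,\varepsilon,n}$ be the set of $p$ such that $\bigl|\sum_{i\le m}a_{p(i)}-q\bigr|<\varepsilon$ for some $m\ge n$. This set is open, because the inequality for a given $m$ depends only on $p(0),\dots,p(m)$. To see that it is dense, extend a given finite injection to $\sigma$ with domain $\{0,\dots,m\}$, where $m\ge n$, and let $s=\sum_{i\le m}a_{\sigma(i)}$. If $|s-q|<\varepsilon$, then $[\sigma]\subseteq U_{q,\varepsilon,n}$. Suppose $s\le q-\varepsilon$. The indices $x$ outside the range of $\sigma$ with $0<a_x<\varepsilon$ include all but finitely many indices of positive terms, so these $a_x$ have infinite sum. Assign such indices to the positions $m+1,m+2,\dots$ and stop at the first moment when the partial sum exceeds $q-\varepsilon$. The last step has size less than $\varepsilon$ and starts at or below $q-\varepsilon$, so the partial sum lies in $(q-\varepsilon,q)$. The resulting finite injection $\tau\supseteq\sigma$ has $[\tau]\subseteq U_{q,\varepsilon,n}$. If $s\ge q+\varepsilon$, use negative terms of absolute value less than $\varepsilon$ in the same way.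

For $p$ in the comeager set $\bigcap_{q,\varepsilon,n}U_{q,\varepsilon,n}$, every rational is a cluster point of the partial sums. The set of cluster points is closed in $[-\infty,\infty]$, so it is everything.
\end{proof}

A permutation as in the lemma disrupts the series. With (N) we obtain:

\begin{corollary}\label{cor:upper}
There is a set $C\subseteq\operatorname{Sym}(\omega)$ of size $\operatorname{non}(\mathcal{M})$ such that for every conditionally convergent series $\sum_x a_x$ some $p\in C$ makes every element of $[-\infty,\infty]$ a cluster point of the partial sums of $\sum_i a_{p(i)}$. In particular $\mathfrak{rr}\le\operatorname{non}(\mathcal{M})$.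
\end{corollary}

\section{Sparse series}\label{sec:sparse}

The first way to protect a series from a permutation $p$ is to keep $p$ from changing the order of the nonzero terms. For $m\in\omega$ let $M=\max_{x\le m}p^{-1}(x)$ be the last position at which an index $x\le m$ appears, and put $f_p(m)=1+\max_{i\le M}p(i)$. An index $x'\ge f_p(m)$ does not appear at any position $i\le M$, so
\begin{equation}\label{eq:fp}
x\le m \text{ and } x'\ge f_p(m)\quad\Longrightarrow\quad x\prec_p x'.
\end{equation}
For $f\in\omega^\omega$ define $m_0=0$ and $m_{k+1}=\max(f(m_k),m_k+1)$, and let
\[
b^f_{m_k}=\frac{(-1)^k}{k+1},\qquad b^f_x=0\ \text{ for } x\notin\{m_k:k\in\omega\}.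
\]
This is the alternating harmonic series with zeros inserted, so $\sum_x b^f_x$ is conditionally convergent.

\begin{lemma}\label{lem:sparse}
If $f_p\le^* f$, then $p$ does not disrupt $\sum_x b^f_x$.
\end{lemma}

\begin{proof}
Since $m_k\to\infty$, there is $k_0$ such that $m_{k+1}\ge f(m_k)\ge f_p(m_k)$ for all $k\ge k_0$. By \eqref{eq:fp}, $m_{k_0}\prec_p m_{k_0+1}\prec_p\cdots$. Let $t$ be so large that $m_0,\dots,m_{k_0}$ all have position at most $t$. Then the set of $k$ with $p^{-1}(m_k)\le t$ is an initial segment $\{0,\dots,k(t)\}$ of $\omega$, and $k(t)\to\infty$ as $t\to\infty$. Hence $\sum_{i\le t}b^f_{p(i)}=\sum_{k\le k(t)}(-1)^k/(k+1)$ converges to the original sum.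
\end{proof}

\begin{corollary}\label{cor:b}
If $C\subseteq\operatorname{Sym}(\omega)$ and $|C|<\mathfrak{b}$, then some conditionally convergent series is disrupted by no $p\in C$. Thus $\mathfrak{b}\le\mathfrak{rr}$.
\end{corollary}

\begin{proof}
The family $\{f_p:p\in C\}$ is too small to be unbounded, so some $f$ satisfies $f_p\le^* f$ for all $p\in C$. Apply Lemma~\ref{lem:sparse}.
\end{proof}

Once $|C|\ge\mathfrak{b}$, the functions $f_p$ may form an unbounded family, and then Lemma~\ref{lem:sparse} does not cover all of $C$ with a single $f$. We need series that tolerate a permutation even when it reorders their nonzero terms throughout.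

\section{Sign patterns against a linear order}\label{sec:cube}

Cut $\omega$ into finite blocks $I_0,I_1,\dots$ and suppose that the terms of a series have the following properties on block $I_n$: their sum is $0$, the sum of their absolute values is $1$, and every partial sum of these terms, taken in the order $\prec_p$, is at most $2^{-n}$ in absolute value. A partial sum of the rearranged series is a sum of such block partial sums. The early blocks are complete and contribute $0$, and the late blocks contribute a tail of $\sum_n 2^{-n}$. So it does not matter how $p$ interleaves the blocks; only the linear order that $p$ induces on each block matters.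

This leaves a finite problem. Put terms $\pm1/N$ on a block of size $N$, with half of the signs positive. No single pattern of signs is safe, since an order that lists the positive terms first reaches the partial sum $1/2$. So we keep many patterns available on each block and ask that any one order spoil few of them.

For $K\ge1$ let $X_K=\{0,1\}^K$ and $N=2^K$. For $i<K$ and $u\in X_K$ let $r_i(u)=(-1)^{u(i)}$, where $u(i)$ is the $i$-th coordinate of $u$, and put $r_i(T)=\sum_{u\in T}r_i(u)$ for $T\subseteq X_K$. Flipping the $i$-th coordinate is a bijection of $X_K$ that changes the sign of $r_i$ and fixes $r_j$ for $j\ne i$. Hence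
\begin{equation}\label{eq:orth}
r_i(X_K)=0,\qquad \sum_{u}r_i(u)^2=N,\qquad \sum_u r_i(u)r_j(u)=0\quad(i\ne j).
\end{equation}

\begin{definition}
Let $u_1\prec\dots\prec u_N$ be a linear order of $X_K$ and $\delta>0$. An index $i<K$ is \emph{$\delta$-bad for $\prec$} if $|r_i(\{u_1,\dots,u_t\})|>\delta N$ for some $t\le N$.
\end{definition}

\begin{example}\label{ex:small}
Let $K=2$ and $\delta=1/4$, so $N=4$ and $\delta N=1$. In the lexicographic order the two patterns and their partial sums are
\[
\begin{array}{c|cccc|cccc}
 & 00 & 01 & 10 & 11 & t=1 & t=2 & t=3 & t=4\\ \hline
r_0 & + & + & - & - & 1 & 2 & 1 & 0\\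
r_1 & + & - & + & - & 1 & 0 & 1 & 0
\end{array}
\]
The index $0$ is bad and the index $1$ is not. No order makes both bad. Indeed, the partial sums at $t=1$ and $t=3$ are $\pm1$, because the total is $0$, so $i$ is bad exactly when $u_1$ and $u_2$ agree in coordinate $i$; and two distinct points cannot agree in both coordinates. An order that spoils one pattern has used up its freedom.

For smaller $\delta$ an order can spoil several patterns. If $K=3$ and the order begins with $T=\{000,001,010,100\}$, then $r_i(T)=3-1=2$ for each $i$, so all three indices are $\delta$-bad for $\delta<1/4$. For general $K$ and the lexicographic order, $r_i$ alternates between constant runs of length $2^{K-1-i}$, so its largest partial sum is $2^{-i-1}N$ and $i$ is $\delta$-bad exactly when $2^{-i-1}>\delta$. The number of bad indices is at most $\log_2(1/\delta)$, however large $K$ is.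
\end{example}

The last feature holds for every order, with a weaker bound. A bad index means that an initial segment is correlated with $r_i$, and a set cannot be correlated with many orthogonal functions.

\begin{lemma}\label{lem:cube}
For every $K\ge1$, every $0<\delta\le1$ and every linear order $\prec$ of $X_K$, at most $8/\delta^3$ of the indices $i<K$ are $\delta$-bad for $\prec$.
\end{lemma}

\begin{proof}
\emph{One set.} Bessel's inequality states that $\sum_i\langle v,e_i\rangle^2\le\|v\|^2$ for orthonormal vectors $e_i$. By \eqref{eq:orth} the functions $r_i/\sqrt N$ are orthonormal in $\mathbb{R}^{X_K}$. Taking for $v$ the indicator function of $T\subseteq X_K$ gives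
\[
\sum_{i<K}r_i(T)^2\le N|T|\le N^2 .
\]
Each $i$ with $|r_i(T)|>\delta N/2$ contributes more than $\delta^2N^2/4$ to the left side, so there are fewer than $4/\delta^2$ such indices.

\emph{All initial segments.} Different bad indices may be witnessed by different values of $t$, and adding the bound above over all $N$ initial segments would give an estimate that grows with $K$. But a partial sum changes by $1$ at each step, so it is enough to test a number of initial segments that depends only on $\delta$. Let $L=\lceil 2/\delta\rceil$, and for $0\le j<L$ let $t_j=\lceil jN/L\rceil$ and $T_j=\{u_s: s\le t_j\}$. Let $i$ be $\delta$-bad, witnessed by $t$. Then $t<N$, because $r_i(X_K)=0$. Let $j=\lfloor tL/N\rfloor$, so that $j<L$ and $jN/L\le t<(j+1)N/L$. As $t$ is an integer, $t_j\le t$, and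
\[
0\le t-t_j\le t-jN/L<N/L\le\delta N/2 .
\]
Therefore $|r_i(T_j)|\ge|r_i(\{u_1,\dots,u_t\})|-(t-t_j)>\delta N/2$. Since $T_0=\emptyset$, this forces $j\ge1$. So every bad index satisfies $|r_i(T_j)|>\delta N/2$ for some $j\in\{1,\dots,L-1\}$, and there are at most $(L-1)\cdot4/\delta^2$ bad indices. Finally $L-1<2/\delta$.
\end{proof}

The exponent $3$ plays no role below. What matters is that the bound does not depend on $K$.

\section{Block series}\label{sec:blocks}

We now build the series. Two functions parametrize it: $h$ gives the number of patterns available on each block, and $y$ selects the pattern that is used.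

Let $h\in\omega^\omega$ with $h(n)\ge1$ for all $n$; call such $h$ \emph{positive}. Let $I^h_0,I^h_1,\dots$ be the consecutive intervals that partition $\omega$ with $|I^h_n|=2^{h(n)}$, and identify $I^h_n$ with $X_{h(n)}$ so that the natural order becomes the lexicographic order. Thus $r_i\colon I^h_n\to\{1,-1\}$ is defined for $i<h(n)$. For $y\in\omega^\omega$ let $A_{y,h}=\{n: y(n)<h(n)\}$, the set of blocks on which $y$ names an available pattern, and define
\[
a^{y,h}_x=\begin{cases}2^{-h(n)}\,r_{y(n)}(x) & \text{if } x\in I^h_n \text{ and } n\in A_{y,h},\\ 0 & \text{otherwise.}\end{cases}
\]
For $p\in\operatorname{Sym}(\omega)$ we record the patterns that must not be used: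
\[
S_{p,h}(n)=\{i<h(n): i \text{ is } 2^{-n}\text{-bad for the order } \prec_p \text{ or for the order } < \text{ on } I^h_n\}.
\]
The natural order is included because the series must converge before it is rearranged. For instance, if $y$ is constantly $0$, then each block lists its positive terms first, the partial sums of $\sum_x a^{y,h}_x$ take the values $0$ and $1/2$ infinitely often, and the series diverges.

Lemma~\ref{lem:cube} with $\delta=2^{-n}$, applied to each of the two orders, gives
\begin{equation}\label{eq:width}
|S_{p,h}(n)|\le w_n,\qquad\text{where } w_n=2\cdot8^{n+1},
\end{equation}
for all $p$, all positive $h$ and all $n$. Objects of this shape have a name.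

\begin{definition}
Let $w=(w_n)_{n\in\omega}$ be a sequence of integers $w_n\ge1$. A \emph{$w$-slalom} is a function $S$ on $\omega$ with $S(n)\subseteq\omega$ and $|S(n)|\le w_n$. A function $y\in\omega^\omega$ \emph{avoids} $S$ if $y(n)\notin S(n)$ for all but finitely many $n$.
\end{definition}

\begin{lemma}\label{lem:block}
Let $h$ be positive, $y\in\omega^\omega$ and $p\in\operatorname{Sym}(\omega)$. If $A_{y,h}$ is infinite and $y$ avoids $S_{p,h}$, then $\sum_x a^{y,h}_x$ is conditionally convergent with sum $0$, and $\sum_i a^{y,h}_{p(i)}=0$. So $p$ does not disrupt this series.
\end{lemma}

\begin{proof}
Write $a=a^{y,h}$ and $A=A_{y,h}$. Each block $I^h_n$ with $n\in A$ contributes $2^{h(n)}\cdot2^{-h(n)}=1$ to $\sum_x|a_x|$, so $\sum_x|a_x|=\infty$ because $A$ is infinite. It remains to show that $\sum_i a_{\rho(i)}=0$ for $\rho=\mathrm{id}$ and for $\rho=p$.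

Fix such $\rho$ and put $s_n(t)=\sum\{a_x: x\in I^h_n,\ \rho^{-1}(x)\le t\}$. Grouping the terms at positions $0,\dots,t$ by blocks gives
\[
\sum_{i\le t}a_{\rho(i)}=\sum_{n}s_n(t),
\]
with finitely many nonzero summands on the right. Choose $n_0$ with $y(n)\notin S_{p,h}(n)$ for all $n\ge n_0$. We claim two things.

First, $|s_n(t)|\le2^{-n}$ for all $n\ge n_0$ and all $t$. If $n\notin A$, then $s_n(t)=0$. If $n\in A$, then $y(n)<h(n)$ and $y(n)\notin S_{p,h}(n)$, so $y(n)$ is not $2^{-n}$-bad for $\prec_\rho$ on $I^h_n$. The set $T=\{x\in I^h_n:\rho^{-1}(x)\le t\}$ is an initial segment of that order, so $|s_n(t)|=2^{-h(n)}|r_{y(n)}(T)|\le2^{-n}$.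

Second, for each fixed $n$ we have $s_n(t)=0$ for all large $t$: once every element of $I^h_n$ has position at most $t$, $s_n(t)$ is the sum of $a$ over the whole block, which is $0$ by \eqref{eq:orth}.

Now let $m\ge n_0$. For all large $t$ we have $s_n(t)=0$ for every $n<m$, and then $\bigl|\sum_{i\le t}a_{\rho(i)}\bigr|\le\sum_{n\ge m}2^{-n}=2^{1-m}$. Since $m$ is arbitrary, the partial sums tend to $0$.
\end{proof}

\begin{example}\label{ex:countable}
Let $C=\{p_0,p_1,\dots\}$ be countable and take $h(n)=(n+1)w_n+1$. By \eqref{eq:width} the set $\bigcup_{j\le n}S_{p_j,h}(n)$ has fewer than $h(n)$ elements, so we can choose $y(n)<h(n)$ outside it. Then $A_{y,h}=\omega$ and $y$ avoids every $S_{p_j,h}$, so no $p_j$ disrupts $\sum_x a^{y,h}_x$. This works because the number $h(n)$ of patterns can be raised while the number $w_n$ spoiled by one permutation stays fixed.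
\end{example}

For uncountable $C$ this diagonal choice is not available, and we need a theorem that produces $y$.

\section{Avoiding slaloms}\label{sec:slaloms}

Call $f,g\in\omega^\omega$ \emph{eventually different} if $f(n)\ne g(n)$ for all but finitely many $n$. For fixed $g$, the functions eventually different from $g$ form a meager set, the union over $m$ of the closed nowhere dense sets $\{f: f(n)\ne g(n)\text{ for all }n\ge m\}$. Bartoszy\'nski's theorem says that these particular meager sets already determine $\operatorname{non}(\mathcal{M})$ and $\operatorname{cov}(\mathcal{M})$. We use the following halves of it.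

\begin{theorem}[Bartoszy\'nski \cite{Bar}; see also {\cite[Theorems 2.4.1 and 2.4.7]{BJ}}]\label{thm:bart}
\leavevmode
\begin{enumerate}
\item[(a)] If $F\subseteq\omega^\omega$ and $|F|<\operatorname{non}(\mathcal{M})$, then some $g\in\omega^\omega$ is eventually different from every $f\in F$.
\item[(b)] There is $G\subseteq\omega^\omega$ with $|G|=\operatorname{cov}(\mathcal{M})$ such that every $f\in\omega^\omega$ is eventually different from some $g\in G$.
\end{enumerate}
\end{theorem}

This is the statement about slaloms of width $1$. To pass to width $w_n$, read $y(n)$ as a vector with $w_n$ coordinates and let each coordinate defeat one element of $S(n)$. For width $2$: if $S(n)$ consists of the pairs $(\alpha,\beta)$ and $(\gamma,\eta)$, then a pair whose first coordinate is not $\alpha$ and whose second coordinate is not $\eta$ lies outside $S(n)$.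

\begin{lemma}\label{lem:slalom}
Fix a sequence $w$ of integers $w_n\ge1$.
\begin{enumerate}
\item[(a)] For every family of fewer than $\operatorname{non}(\mathcal{M})$ many $w$-slaloms, some $y\in\omega^\omega$ avoids all of them.
\item[(b)] There is $Y\subseteq\omega^\omega$ with $|Y|\le\operatorname{cov}(\mathcal{M})$ such that every $w$-slalom is avoided by some $y\in Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P=\{(n,m): n\in\omega,\ m<w_n\}$, a countably infinite set, and fix bijections $\beta_n\colon\omega^{w_n}\to\omega$. For $g\colon P\to\omega$ define $y_g(n)=\beta_n\bigl((g(n,m))_{m<w_n}\bigr)$. For a $w$-slalom $S$, choose for each $n$ vectors $v_n^0,\dots,v_n^{w_n-1}\in\omega^{w_n}$ that include all elements of $\beta_n^{-1}[S(n)]$, and define $f_S\colon P\to\omega$ by the diagonal rule $f_S(n,m)=v_n^m(m)$.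

If $y_g(n)\in S(n)$, then $(g(n,m))_{m<w_n}=v_n^{j}$ for some $j<w_n$, and comparing $j$-th coordinates gives $g(n,j)=f_S(n,j)$. Hence, if $g$ and $f_S$ agree at only finitely many points of $P$, then $y_g$ avoids $S$.

Theorem~\ref{thm:bart} applies to $\omega^P$ through any bijection of $P$ with $\omega$. For (a), take $g$ eventually different from $f_S$ for every $S$ in the family, and let $y=y_g$. For (b), take $G\subseteq\omega^P$ as in part (b) of the theorem and let $Y=\{y_g: g\in G\}$.
\end{proof}

\begin{remark}\label{rem:width}
The width must be common to all slaloms, since $P$ and $\beta_n$ depend on it. Without this, part (a) holds only for families of size less than $\mathfrak{b}$, in the following sense. Let $B$ be an unbounded family and let $S_h(n)=\{0,\dots,h(n)-1\}$ for $h\in B$. Then $y$ avoids $S_h$ exactly when $h\le^* y$, so no $y$ avoids all of these $|B|$ sequences of finite sets. This is why the bound in Lemma~\ref{lem:cube} has to be independent of $K$.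
\end{remark}

\section{The lower bound and its variants}\label{sec:main}

One obstacle remains. Fix a positive $h$ and apply Lemma~\ref{lem:slalom}(a) to the slaloms $S_{p,h}$, $p\in C$. The resulting $y$ comes with no upper bound, and it may avoid the slaloms for the useless reason that $y(n)\ge h(n)$ for almost all $n$. Then $A_{y,h}$ is finite and the series $a^{y,h}$ is eventually zero. The remedy is to choose in the other order: let $y$ avoid the slaloms for all $h$ in an unbounded family at once, and pick $h$ afterwards. This costs a factor $\mathfrak{b}$ in the number of slaloms, which is harmless precisely in the case that sparse series leave open.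

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:upper} it suffices to show: if $C\subseteq\operatorname{Sym}(\omega)$ and $|C|<\operatorname{non}(\mathcal{M})$, then some conditionally convergent series is disrupted by no $p\in C$. If $|C|<\mathfrak{b}$, this is Corollary~\ref{cor:b}.

Assume $\mathfrak{b}\le|C|<\operatorname{non}(\mathcal{M})$. Fix an unbounded family $B$ of size $\mathfrak{b}$. Replacing each $h\in B$ by $h+1$ keeps the family unbounded, so we may assume that all $h\in B$ are positive. By \eqref{eq:width}, all members of $\{S_{p,h}: p\in C,\ h\in B\}$ are $w$-slaloms for the single sequence $w_n=2\cdot8^{n+1}$. Since $\mathfrak{b}$ is infinite and $\mathfrak{b}\le|C|$, their number is at most $|C|\cdot\mathfrak{b}=|C|<\operatorname{non}(\mathcal{M})$. By Lemma~\ref{lem:slalom}(a), one $y\in\omega^\omega$ avoids all of them. Since $B$ is unbounded, there is $h\in B$ with $h\not\le^* y$, which says that $A_{y,h}$ is infinite. For this $h$ and every $p\in C$, the function $y$ avoids $S_{p,h}$. Lemma~\ref{lem:block} shows that $\sum_x a^{y,h}_x$ is conditionally convergent and that no $p\in C$ disrupts it.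
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
By (ii), the set $C$ of Corollary~\ref{cor:upper} has the required property, so the cardinal in question is defined and is at most $\operatorname{non}(\mathcal{M})$. By (i), any $C$ with the required property disrupts every conditionally convergent series, so $|C|\ge\mathfrak{rr}=\operatorname{non}(\mathcal{M})$. Each of the three relations named in the statement implies divergence of $\sum_i a_{p(i)}$, which gives (i), and each holds when both $+\infty$ and $-\infty$ are cluster points of the partial sums, which gives (ii).
\end{proof}

Condition (ii) fails for the relations ``$\sum_i a_{p(i)}$ diverges to $+\infty$'' and ``$\sum_i a_{p(i)}$ converges to a different real number'', so Theorem~\ref{thm:variants} says nothing about them.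

The definitions of conditional convergence and of disruption make sense for series of vectors in $\mathbb{R}^d$, with a norm in place of the absolute value.

\begin{corollary}\label{cor:Rd}
For every $d\ge1$, the least size of a set $C\subseteq\operatorname{Sym}(\omega)$ such that every conditionally convergent series in $\mathbb{R}^d$ is disrupted by some $p\in C$ equals $\operatorname{non}(\mathcal{M})$.
\end{corollary}

\begin{proof}
We show that a set $C$ works for $\mathbb{R}^d$ if and only if it works for $\mathbb{R}$. If a series in $\mathbb{R}^d$ converges but not absolutely, then all its coordinate series converge and at least one of them does not converge absolutely; a permutation that disrupts this coordinate disrupts the vector series. Conversely, a conditionally convergent real series $\sum_x a_x$ gives the conditionally convergent series $\sum_x(a_x,0,\dots,0)$, which is disrupted by the same permutations.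
\end{proof}

\section{The dual cardinal}\label{sec:dual}

For $\mathfrak{rr}^{\perp}$ the series are fixed first and the permutation comes second. Each ingredient of the previous proof has a mirror image: (C) replaces (N), $\mathfrak{d}$ replaces $\mathfrak{b}$, and part (b) of Lemma~\ref{lem:slalom} replaces part (a). The finite combinatorics is unchanged.

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
\emph{Lower bound.} Let $\mathcal{A}$ be a set of fewer than $\operatorname{cov}(\mathcal{M})$ conditionally convergent series. By Lemma~\ref{lem:generic} each member of $\mathcal{A}$ is disrupted by comeager many permutations, and by (C) these comeager sets have a common point, which disrupts all members of $\mathcal{A}$.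

\emph{Upper bound.} We find a set $\mathcal{A}$ of at most $\operatorname{cov}(\mathcal{M})$ conditionally convergent series such that every permutation fails to disrupt some member.

Suppose first that $\mathfrak{d}\le\operatorname{cov}(\mathcal{M})$. Let $D$ be a dominating family of size $\mathfrak{d}$ and $\mathcal{A}=\{b^f: f\in D\}$. Given $p$, some $f\in D$ has $f_p\le^* f$, and $p$ does not disrupt $b^f$ by Lemma~\ref{lem:sparse}.

Suppose now that $\operatorname{cov}(\mathcal{M})<\mathfrak{d}$. Take $Y$ as in Lemma~\ref{lem:slalom}(b) for $w_n=2\cdot8^{n+1}$. Since $|Y|<\mathfrak{d}$, the family $Y$ is not dominating, so there is a single $h$ with $h\not\le^* y$ for all $y\in Y$. Replacing $h$ by $h+1$ preserves this, so we may take $h$ positive. Then $A_{y,h}$ is infinite for every $y\in Y$. Some of the series $a^{y,h}$ may fail to converge, as for constant $y=0$ in Section~\ref{sec:blocks}, so we let $\mathcal{A}$ consist of those $a^{y,h}$, $y\in Y$, that are conditionally convergent. Then $|\mathcal{A}|\le|Y|\le\operatorname{cov}(\mathcal{M})$. Given $p$, the $w$-slalom $S_{p,h}$ is avoided by some $y\in Y$. By Lemma~\ref{lem:block}, $a^{y,h}$ is conditionally convergent, hence belongs to $\mathcal{A}$, and $p$ does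 not disrupt it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bar}
T.~Bartoszy\'nski, \emph{Combinatorial aspects of measure and category}, Fund. Math. 127 (1987).

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{BBBHHL}
Andreas Blass, J\"org Brendle, Will Brian, Joel David Hamkins, Michael Hardy and Paul B.~Larson, \emph{The Rearrangement Number}, arXiv:1612.07830 (2016).

\end{thebibliography}
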